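\title{Minimal generators of the ideal of general points in $\mathbb P^1\times\mathbb P^2$}

\begin{abstract}
We determine the number of minimal generators, in every bidegree, of the bihomogeneous ideal of $N\ge 2$ general points of $\mathbb P^1\times\mathbb P^2$ over an algebraically closed field of any characteristic. The numbers are read off from the difference matrix of the Hilbert function by the rule predicted in the Weakened Minimal Resolution Conjecture, which is thereby proved. Koszul arguments reduce the problem to a maximal rank statement in finitely many bidegrees. We prove that statement by placing the points on fibers of the projection to $\mathbb P^1$, which splits it into problems about linear syzygies of points in the plane.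
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\Bbbk$ be an algebraically closed field of arbitrary characteristic and let $S=\Bbbk[x_0,x_1,y_0,y_1,y_2]$ be the Cox ring of $\mathbb P^1\times\mathbb P^2$, graded by $\deg x_k=(1,0)$ and $\deg y_l=(0,1)$. Put $T_j=\binom{j+2}{2}$, so that $\dim S_{i,j}=(i+1)T_j$ for $i,j\ge0$. For a set $X$ of $N$ points let $I_X\subseteq S$ be the ideal generated by the bihomogeneous forms that vanish on $X$, and let
\[
H_X(i,j)=\dim_\Bbbk (S/I_X)_{i,j}
\]
be its \emph{Hilbert matrix}, with $H_X(i,j)=0$ if $i<0$ or $j<0$. The entry $H_X(i,j)$ is the number of independent conditions that $X$ imposes on forms of bidegree $(i,j)$, so it is at most $\min\{N,(i+1)T_j\}$. We say that $X$ has a \emph{generic Hilbert matrix} if $H_X(i,j)=\min\{N,(i+1)T_j\}$ for all $i,j\ge0$. This holds on a dense open subset of $(\mathbb P^1\times\mathbb P^2)^N$ (Lemma~\ref{lem:generic}). So we know how many forms of each bidegree vanish on general points, and we ask how many of them are needed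 to generate the ideal.

Let $\beta_{k,(i,j)}=\dim_\Bbbk\operatorname{Tor}^S_k(S/I_X,\Bbbk)_{i,j}$ be the bigraded Betti numbers. For $k=1$ they count minimal generators: with $I=I_X$,
\begin{equation}\label{eq:beta}
\beta_{1,(i,j)}=\dim I_{i,j}\big/\big(S_{1,0}I_{i-1,j}+S_{0,1}I_{i,j-1}\big).
\end{equation}
The Hilbert matrix sees only alternating sums of Betti numbers. Define the \emph{difference matrix} by taking the second difference in the first index and the third difference in the second:
\[
DH_X(i,j)=\sum_{a=0}^{2}\sum_{b=0}^{3}(-1)^{a+b}\binom2a\binom3b H_X(i-a,j-b).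
\]
Equivalently, $\sum DH_X(i,j)s^it^j=(1-s)^2(1-t)^3\sum H_X(i,j)s^it^j$. Let $\le$ be the componentwise order on $\mathbb Z^2$, and write $(i,j)>(0,0)$ for $(i,j)\ge(0,0)$, $(i,j)\ne(0,0)$. The Hilbert series of $S$ is $(1-s)^{-2}(1-t)^{-3}$, so the minimal free resolution of $S/I_X$ gives
\[
DH_X(i,j)=-\beta_{1,(i,j)}+\beta_{2,(i,j)}-\beta_{3,(i,j)}+\beta_{4,(i,j)}\qquad\text{for }(i,j)>(0,0).
\]
(There is no fifth term, because a linear form in $x_0,x_1$ that vanishes at no point of $X$ is a nonzerodivisor on $S/I_X$.) For general points one guesses that generators do not cancel against syzygies of the same degree, so that $\beta_1$ can be recovered from the negative entries of $DH_X$. A negative entry may also come from $\beta_3$, however, and one needs a rule that tells the two sources apart.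

\begin{example}\label{ex:two}
Let $N=2$. Two points with distinct projections to both factors can be moved to $([1:0],[1:0:0])$ and $([0:1],[0:1:0])$, and then
\[
I_X=(x_1,y_1,y_2)\cap(x_0,y_0,y_2)=(y_2,\ y_0y_1,\ x_1y_0,\ x_0y_1,\ x_0x_1).
\]
Here $H_X(0,0)=1$ and all other entries equal $2$, so the generating function of $DH_X$ is $2(1-s)(1-t)^2-(1-s)^2(1-t)^3$. With rows $i=0,1,2$ and columns $j=0,\dots,3$, and zeros elsewhere,
\[
DH_X=\begin{pmatrix}1&-1&-1&1\\0&-2&4&-2\\-1&3&-3&1\end{pmatrix}.
\]
The entries at $(0,1)$, $(0,2)$, $(1,1)$, $(2,0)$ count the five generators. The negative entries at $(1,3)$ and $(2,2)$ belong to no generator, and each of them lies above a positive entry: $(1,2)\le(1,3)$ and $(2,1)\le(2,2)$.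
\end{example}

The example suggests the rule. A third syzygy of degree $(i,j)$ requires a second syzygy of smaller degree, which, barring cancellation, shows up as a positive entry of $DH_X$. So a negative entry with no positive entry below it should count generators, and the optimistic guess is that there are no other generators. This guess is the Weakened Minimal Resolution Conjecture, posed in \cite{BBDGSS}. We prove it.

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $N\ge2$. There is a dense open subset $U\subseteq(\mathbb P^1\times\mathbb P^2)^N$ such that for every $(P_1,\dots,P_N)\in U$ the set $X=\{P_1,\dots,P_N\}$ satisfies: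
\begin{enumerate}
\item[(1)] $X$ has a generic Hilbert matrix;
\item[(2)] for every $(i,j)>(0,0)$, we have $\beta_{1,(i,j)}>0$ if and only if $DH_X(i,j)<0$ and $DH_X(i',j')\le0$ for all $(i',j')$ with $(0,0)<(i',j')\le(i,j)$; whenever this condition holds, $\beta_{1,(i,j)}=-DH_X(i,j)$.
\end{enumerate}
\end{theorem}

The proof gives the numbers explicitly. For $i\ge0$ let
\[
d_i=\min\{j\ge0:(i+1)T_j>N\},
\]
the first column in which row $i$ of the ideal is nonzero when the Hilbert matrix is generic.

\begin{theorem}\label{thm:explicit}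
Let $N\ge2$. The set $U$ in Theorem~\ref{thm:main} can be chosen so that for $X$ in $U$, $i\ge0$ and $d=d_i$ the following hold. We have $\beta_{1,(i,j)}=0$ for $j\notin\{d,d+1\}$, and
\[
\beta_{1,(i,d)}=\begin{cases}(i+1)T_d-N & \text{if } iT_d\le N,\\ N-(i-1)T_d& \text{if }(i-1)T_d\le N\le iT_d,\\ 0& \text{if }N\le (i-1)T_d.\end{cases}
\]
We have $\beta_{1,(i,d+1)}=0$ if $i\ge1$ and $N\le iT_d$, or if $i\ge 2$ and $N\le (i-1)T_{d+1}$. Otherwise
\[
\beta_{1,(i,d+1)}=\begin{cases}\max\{0,\,2N-(i+1)d(d+2)\}& \text{if }N\ge iT_{d+1},\\ \max\{0,\,4N-3(i+1)T_d-(i-1)T_{d+1}\}& \text{if }N< iT_{d+1}.\end{cases}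
\]
\end{theorem}

The last formula is the only hard one. By \eqref{eq:beta}, $\beta_{1,(i,d+1)}$ is the dimension of the cokernel of the multiplication map $I_{i-1,d+1}^2\oplus I_{i,d}^3\to I_{i,d+1}$, and the formula says that this map has maximal rank. We work with its kernel. For $i,d\ge0$ and any finite tuple $X$ of points, repetitions allowed, let $I=I_X$ be the ideal of the underlying set and put
\begin{align*}
K_{i,d}(X)&=\Big\{(g_0,g_1,f_0,f_1,f_2)\in I_{i-1,d+1}^2\oplus I_{i,d}^3:\ \sum_k x_kg_k+\sum_l y_lf_l=0\Big\},\\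
L_{i,d}(X)&=\Big\{(f_0,f_1,f_2)\in I_{i,d}^3:\ \sum_l y_lf_l=0\Big\}.
\end{align*}
We identify $L_{i,d}(X)$ with the subspace $g=0$ of $K_{i,d}(X)$. The space $K_{i,d}(\emptyset)$ has dimension $h=3(i+1)T_d+(i-1)T_{d+1}$ and each point imposes at most four conditions on it (Lemma~\ref{lem:count}), so the expected dimension of $K_{i,d}(X)$ is $\max\{0,h-4N\}$. The methods of the proof also show exactly when this count is right for all $N$. The following complement is not needed for Theorems~\ref{thm:main} and~\ref{thm:explicit}.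

\begin{theorem}\label{thm:range}
Let $i\ge1$, $d\ge0$ and $h=3(i+1)T_d+(i-1)T_{d+1}$. The statement ``$\dim K_{i,d}(X)=\max\{0,h-4N\}$ for a general $N$-tuple $X$'' holds for all $N\ge1$ if and only if $i-2\le d\le 3i$.
\end{theorem}

\subsection{The method in the smallest case}

The dimension of $K_{i,d}(X)$ is upper semicontinuous on all of $(\mathbb P^1\times\mathbb P^2)^N$. One special tuple $X_0$ with a small kernel therefore suffices, and $X_0$ need not have a generic Hilbert matrix. This is the reason to study the kernel and not the cokernel. We place $X_0$ on $i+1$ fibers $\{p_j\}\times\mathbb P^2$ and separate the fibers by Lagrange interpolation in $x$.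

\begin{example}\label{ex:small}
Let $(i,d)=(1,1)$ and $N\in\{4,5\}$. If $X$ has a generic Hilbert matrix, the map $\mu\colon I_{0,2}^2\oplus I_{1,1}^3\to I_{1,2}$ goes from dimension $5(6-N)$ to dimension $12-N$, so $\dim K_{1,1}(X)-\beta_{1,(1,2)}=18-4N$. Theorem~\ref{thm:explicit} asserts that $\mu$ is onto for $N=4$ and injective for $N=5$.

Take $p_0=[1:0]$, $p_1=[0:1]$ and $X_0=\{p_0\}\times Z_0\cup\{p_1\}\times Z_1$, where $Z_0\cup Z_1$ consists of $N$ distinct points of $\mathbb P^2$, no three collinear. Let $(g,f)\in K_{1,1}(X_0)$ and write $f=x_0f^{(0)}+x_1f^{(1)}$, where $f^{(j)}$ is a triple of linear forms in $y$ vanishing on $Z_j$. The coefficient of $x_j$ in the relation reads $g_j=-\sum_l y_lf^{(j)}_l$. So $f$ determines $g$, and the conic $\sum_l y_lf^{(j)}_l$ vanishes on the points $Z_{1-j}$ of the \emph{other} fiber, because $g_j$ does not involve $x$. If $|Z_j|=3$ then $f^{(j)}=0$. If $|Z_j|=2$ and $\lambda_j$ is the line through $Z_j$, then $f^{(j)}=\lambda_j\mathbf u$ with $\mathbf u\in\Bbbk^3$, the conic is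 $\lambda_j\cdot\sum_l u_ly_l$, and the linear form $\sum_l u_ly_l$ must vanish on $Z_{1-j}$.

For $N=4$ take $|Z_0|=|Z_1|=2$. Each $\mathbf u$ is determined up to a scalar, so $\dim K_{1,1}(X_0)\le2$. Hence $\dim K_{1,1}(X)\le2=18-4N$ for general $X$, which forces $\beta_{1,(1,2)}=0$. For $N=5$ take $|Z_0|=2$, $|Z_1|=3$. Then $f^{(1)}=0$ and $\mathbf u=0$, so $K_{1,1}(X_0)=0$ and $\beta_{1,(1,2)}=2$ for general $X$.
\end{example}

In general each fiber contributes a problem about linear syzygies of points in $\mathbb P^2$, and the bound is sharp only if the points can be distributed so that all fibers have a surplus of conditions or all have a deficit. The obstruction is parity, and most of the work goes into overcoming it. Section~\ref{sec:count} sets up the counting. Section~\ref{sec:reduction} settles all bidegrees except finitely many critical ones. Section~\ref{sec:plane} treats the plane. Sections~\ref{sec:first} and~\ref{sec:second} handle the two kinds of critical degrees, apart from $(i,d)=(1,2)$, where the parity obstruction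 is removed in Section~\ref{sec:cubic} with a plane cubic. Section~\ref{sec:proofs} assembles the proofs.

\section{Counting conditions at general points}\label{sec:count}

Let $B=\Bbbk[x_0,x_1]$ and $R=\Bbbk[y_0,y_1,y_2]$, so that $S_{i,j}=B_i\otimes R_j$; graded pieces with a negative index are zero. We put $T_{-1}=0$, in agreement with $T_j=(j+1)(j+2)/2$. A property holds for \emph{general} points of an irreducible parameter space if it holds on a dense open subset. In an irreducible space every nonempty open set is dense, and finitely many dense open sets have dense open intersection. For a tuple $X$ we write $|X|$ for its length and $X\cup X'$ for concatenation, and we fix homogeneous coordinates of all points in order to evaluate forms.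

\begin{lemma}\label{lem:usc}
Let $V$ be a finite-dimensional vector space and $Y$ a product of projective spaces. Consider finitely many linear equations on $V$, each with coefficients that are forms of one multidegree in the homogeneous coordinates of $\eta\in Y$, and let $V(\eta)$ be the solution space. Then $\{\eta:\dim V(\eta)\le e\}$ is open for every $e$.
\end{lemma}

\begin{proof}
Its complement is the common zero set of the minors of size $\dim V-e$ of the coefficient matrix.
\end{proof}

\begin{lemma}\label{lem:indep}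
Let $W$ be a subspace of $S_{i,j}$ or of $R_j$. For a general $m$-tuple of points of $\mathbb P^1\times\mathbb P^2$, respectively $\mathbb P^2$, the forms in $W$ vanishing on the tuple form a space of dimension $\max\{0,\dim W-m\}$.
\end{lemma}

\begin{proof}
Each point imposes at most one condition, so the dimension is never smaller. Choose the points one after another, each outside the zero locus of a nonzero form of the remaining subspace as long as there is one. This gives a tuple with equality, and Lemma~\ref{lem:usc} applies.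
\end{proof}

\begin{lemma}\label{lem:generic}
For $N\ge1$, a general $N$-tuple consists of distinct points and has a generic Hilbert matrix.
\end{lemma}

\begin{proof}
The number $H_X(i,j)$ is the rank of the evaluation map $S_{i,j}\to\Bbbk^N$. By Lemma~\ref{lem:indep} it equals $\min\{N,(i+1)T_j\}$ for all $0\le i,j\le N-1$ on a dense open set. There $H_X(N-1,0)=H_X(0,N-1)=N$, which forces the points to be distinct. Multiplication by a linear form vanishing at no point shows that $H_X$ is nondecreasing in each index. Hence $H_X(i,j)=N=\min\{N,(i+1)T_j\}$ if $i\ge N-1$ or $j\ge N-1$.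
\end{proof}

For a tuple $Z$ in $\mathbb P^2$ let $I_Z(d)\subseteq R_d$ be the space of forms vanishing on $Z$, and let
\[
L_d(Z)=\Big\{f\in I_Z(d)^3:\ \sum_l y_lf_l=0\Big\},
\]
the kernel of the multiplication $R_1\otimes I_Z(d)\to R_{d+1}$. Whenever $i$ and $d$ are fixed we write
\begin{equation}\label{eq:nh}
n=3T_d-T_{d+1}=d(d+2),\qquad h=3(i+1)T_d+(i-1)T_{d+1}=(d+2)(2id+3i+d).
\end{equation}

\begin{lemma}\label{lem:count}
Let $(V,\nu,\rho)$ be one of $(K_{i,d},\,h,\,4)$, $(L_{i,d},\,(i+1)n,\,2)$, $(L_d,\,n,\,2)$. Then $\dim V(\emptyset)=\nu$, and for tuples of points: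
\begin{enumerate}
\item[(a)] $\dim V(X)\ge\nu-\rho|X|$;
\item[(b)] if equality holds in \textup{(a)} for $X$, it holds for every subtuple of $X$;
\item[(c)] if $V(X)=0$, then $V(X')=0$ for every tuple $X'$ containing $X$;
\item[(d)] if $\dim V(X)=1$, then $V(X\cup P)=0$ for some point $P$;
\item[(e)] if one $N$-tuple $X_0$ has $\dim V(X_0)\le\max\{0,\nu-\rho N\}$, then $\dim V(X)=\max\{0,\nu-\rho N\}$ for general $N$-tuples $X$;
\item[(f)] if the hypothesis of \textup{(e)} holds for $N=\lfloor\nu/\rho\rfloor$ and for $N=\lceil\nu/\rho\rceil$, it holds for all $N$.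
\end{enumerate}
\end{lemma}

We call $\max\{0,\nu-\rho N\}$ the \emph{expected dimension}.

\begin{proof}
The map $S_{i,d}^3\to S_{i,d+1}$, $f\mapsto\sum y_lf_l$, is onto. Hence $\dim L_{i,d}(\emptyset)=(i+1)(3T_d-T_{d+1})$ and $\dim K_{i,d}(\emptyset)=2iT_{d+1}+3(i+1)T_d-(i+1)T_{d+1}=h$; the case $i=0$ of the first formula gives $\dim L_d(\emptyset)=n$. An element of $V(X)$ lies in $V(X\cup P)$ if and only if its $\rho+1$ components vanish at $P$. The values of the components at $P$ satisfy the defining relation of $V$, whose coefficients are coordinates of $P$ and include all three $y_l(P)$, so the relation is nontrivial. Thus $\dim V(X\cup P)\ge\dim V(X)-\rho$, which gives (a). If $X'$ is a subtuple of $X$ and $\dim V(X)=\nu-\rho|X|$, the same inequality gives $\dim V(X')\le\dim V(X)+\rho(|X|-|X'|)=\nu-\rho|X'|$, which with (a) proves (b). Part (c) holds because $V(X')\subseteq V(X)$. For (d), take $P$ where some component of a generator does not vanish. Part (e) follows from (a) and Lemma~\ref{lem:usc}, and (f) follows from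 (a), (b) and (c).
\end{proof}

\section{Reduction to the critical degrees}\label{sec:reduction}

\subsection{Three Koszul lemmas}

Let $X=(P_1,\dots,P_N)$ with $P_k=(p_k,q_k)$ and $I=I_X$. The evaluation map $\operatorname{ev}\colon S_{i,j}\to\Bbbk^N$ has kernel $I_{i,j}$; let $C_{i,j}$ be its cokernel, which measures the failure of $X$ to impose independent conditions. Forms act on $\Bbbk^N$ diagonally by their values, compatibly with $\operatorname{ev}$, so a form of bidegree $(a,b)$ induces a map $C_{i,j}\to C_{i+a,j+b}$. The three lemmas say that the vanishing of $C$ in a suitable lower degree leaves no room for new generators.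

\begin{lemma}\label{lem:A}
For $i\ge1$, $j\ge0$ there is an exact sequence
\[
0\to I_{i-2,j}\to I_{i-1,j}^2\xrightarrow{(x_0,x_1)}I_{i,j}\xrightarrow{\ \delta\ }C_{i-2,j}\to C_{i-1,j}^2,
\]
and $\delta(yF)=y\,\delta(F)$ for $y\in S_{0,1}$.
\end{lemma}

\begin{proof}
The sequence $0\to S_{i-2,j}\to S_{i-1,j}^2\to S_{i,j}\to0$ with maps $c\mapsto(x_1c,-x_0c)$ and $(a,b)\mapsto x_0a+x_1b$ is exact for $i\ge1$. The same formulas give an exact sequence $0\to\Bbbk^N\to(\Bbbk^N)^2\to\Bbbk^N\to0$, because $(x_0,x_1)\ne(0,0)$ at each point. Apply the snake lemma to $\operatorname{ev}$. Multiplication by $y$ is a morphism from the diagram for $j$ to the diagram for $j+1$, so it commutes with $\delta$.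
\end{proof}

\begin{lemma}\label{lem:B}
If $i\ge0$, $j\ge1$ and $C_{i,j-2}=0$, then $I_{i,j}=S_{0,1}I_{i,j-1}$.
\end{lemma}

\begin{proof}
Let $F\in I_{i,j}$ and write $F=\sum y_lF_l$ with $F_l\in S_{i,j-1}$. Write $\times$ for the cross product of triples and $y=(y_0,y_1,y_2)$. At each point $P_k$ the vector $(F_l(P_k))_l$ is annihilated by the nonzero vector $y(P_k)$, so it equals $y(P_k)\times w_k$ for some $w_k\in\Bbbk^3$; this is the exactness of the Koszul complex of $y_0,y_1,y_2$ at a point. Since $C_{i,j-2}=0$, there is $G\in S_{i,j-2}^3$ with $G(P_k)=w_k$ for all $k$. The triple $F'=(F_l)_l-y\times G$ lies in $I_{i,j-1}^3$ and satisfies $\sum y_lF'_l=F$.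
\end{proof}

\begin{lemma}\label{lem:C}
If $i\ge1$, $d\ge0$ and $C_{i-1,d}=0$, then $I_{i,d+1}=S_{1,0}I_{i-1,d+1}+S_{0,1}I_{i,d}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:A}, $\delta\colon I_{i,d}\to C_{i-2,d}$ is onto. Choose $y\in S_{0,1}$ vanishing at no $q_k$. It acts invertibly on $\Bbbk^N$, so $y\colon C_{i-2,d}\to C_{i-2,d+1}$ is onto. Given $F\in I_{i,d+1}$, there is thus $f\in I_{i,d}$ with $\delta(F)=y\delta(f)=\delta(yf)$, and $F-yf\in\ker\delta=S_{1,0}I_{i-1,d+1}$.
\end{proof}

\subsection{The reduction}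

Let $N\ge2$ and let $X$ have a generic Hilbert matrix. Write $H=H_X$, $DH=DH_X$, $\beta(i,j)=\beta_{1,(i,j)}$, and $Q(i,j)=\{(i',j'):(0,0)<(i',j')\le(i,j)\}$. Define the \emph{predicted value}
\[
\pi(i,j)=\begin{cases}-DH(i,j)&\text{if }DH\le0\text{ on }Q(i,j),\\0&\text{otherwise.}\end{cases}
\]
Statement (2) of Theorem~\ref{thm:main} says precisely that $\beta(i,j)=\pi(i,j)$ for all $(i,j)>(0,0)$. Note that $\pi(i,j)=0$ whenever $DH(i,j)\ge0$.

\begin{definition}\label{def:critical}
A pair $(i,d)$ with $i,d\ge0$ is \emph{critical for $N$} if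
\begin{equation}\label{eq:critical}
iT_d<N<(i+1)T_d\qquad\text{and}\qquad(i-1)T_{d+1}<N.
\end{equation}
It is \emph{of the first kind} if $N\ge iT_{d+1}$ and \emph{of the second kind} if $N<iT_{d+1}$.
\end{definition}

A critical pair has $d\ge1$, since $d=0$ would give $i<N<i+1$. We apply the definition only with $d=d_i$, and $i<N$, so finitely many pairs are involved.

\begin{proposition}\label{prop:reduction}
Let $N\ge2$, let $X$ have a generic Hilbert matrix, and let $i\ge0$, $d=d_i$, $(i,j)>(0,0)$. Unless $j=d+1$ and $(i,d)$ is critical, $\beta(i,j)=\pi(i,j)$ and $\beta(i,j)$ has the value stated in Theorem~\ref{thm:explicit}. If $j=d+1$ and $(i,d)$ is critical, the same conclusions hold provided that $L_{i,d}(X)$ has the expected dimension \textup{(}first kind\textup{)}, respectively $K_{i,d}(X)$ has the expected dimension \textup{(}second kind\textup{)}.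
\end{proposition}

\begin{proof}
Let $J(i,j)=\dim I_{i,j}$. Then $J(i,j)=\max\{0,(i+1)T_j-N\}$ for $i\ge-2$, $j\ge0$, and $J$ vanishes at negative indices. Also $C_{i,j}=0$ if and only if $(i+1)T_j\ge N$. The sequence $d_i$ is nonincreasing, $d_0\ge1$, and $(i+1)T_{d_i-1}\le N<(i+1)T_{d_i}$. Put $J''(i,j)=J(i,j)-2J(i-1,j)+J(i-2,j)$. Since $H=\dim S-J$ and the difference matrix of $\dim S$ is concentrated at $(0,0)$,
\begin{equation}\label{eq:DJ}
-DH(i,j)=J''(i,j)-3J''(i,j-1)+3J''(i,j-2)-J''(i,j-3)\qquad\text{for }(i,j)\ne(0,0).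
\end{equation}
As a function of $i\ge-2$, $J(i,j)$ is a maximum of two linear functions, hence convex, so $J''(i,j)\ge0$ for $i,j\ge0$. When $(i+1)T_j>N$, direct substitution gives
\begin{equation}\label{eq:J2}
J''(i,j)=\begin{cases}(i+1)T_j-N&\text{if } iT_j\le N,\\ N-(i-1)T_j&\text{if }(i-1)T_j\le N\le iT_j,\\0&\text{if }N\le(i-1)T_j.\end{cases}
\end{equation}
Now fix $i$ and $d=d_i$. For $j<d$ we have $J(i',j)=0$ for all $i'\le i$, so $J''(i,j)=0$.

\smallskip
\emph{Step 1: $j\le d$.} If $j<d$, then $I_{i,j}=0$ and $DH(i,j)=0$, so $\beta(i,j)=\pi(i,j)=0$. If $j=d$, then $-DH(i,d)=J''(i,d)\ge0$ by \eqref{eq:DJ}. Since $i$ was arbitrary, we have shown: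
\begin{equation}\label{eq:low}
DH(i',j')\le0\quad\text{whenever }(i',j')>(0,0)\text{ and }j'\le d_{i'}.
\end{equation}
Every $(i',j')\in Q(i,d)$ has $j'\le d\le d_{i'}$, so $\pi(i,d)=J''(i,d)$. On the other hand $I_{i,d-1}=0$, and $\dim S_{1,0}I_{i-1,d}=2J(i-1,d)-J(i-2,d)$ by Lemma~\ref{lem:A} (both sides vanish for $i=0$). So $\beta(i,d)=J''(i,d)$, which is evaluated in \eqref{eq:J2}.

\smallskip
\emph{Step 2: $j\ge d+2$.} Here $C_{i,j-2}=0$, so $\beta(i,j)=0$ by Lemma~\ref{lem:B}. We must show $\pi(i,j)=0$. The entry $DH(i,j)$ can be negative, as at $(1,3)$ and $(2,2)$ in Example~\ref{ex:two}, so the sign condition on $Q(i,j)$ has to be used.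

Suppose first that $i=0$ or $j\le d_{i-1}$. Then $J(i-1,j')=J(i-2,j')=0$ for $j'<j$, and \eqref{eq:DJ} becomes
\[
-DH(i,j)=\big[J(i,j)-3J(i,j-1)+3J(i,j-2)-J(i,j-3)\big]-2J(i-1,j)+J(i-2,j).
\]
For $l\ge d$, $J(i,l)$ agrees with the quadratic polynomial $(i+1)T_l-N$, whose third difference vanishes. So the bracket is $0$ for $j\ge d+3$. For $j=d+2$ the value $J(i,d-1)=0$ replaces $(i+1)T_{d-1}-N$, and the bracket equals $(i+1)T_{d-1}-N\le0$. Since $J(i-2,j)\le J(i-1,j)$, we get $DH(i,j)\ge0$ and $\pi(i,j)=0$.

Suppose now that $i\ge1$ and $j\ge d_{i-1}+1$, and that $DH\le0$ on $Q(i,j)$; we show $DH(i,j)=0$. The idea is to sum $DH$ over rectangles, which turns the sign condition into concavity. Put $u(l)=H(i,l)-H(i-1,l)$, $u'(l)=u(l)-u(l-1)$ and $u''(l)=u'(l)-u'(l-1)$; all three vanish for $l<0$. Dividing the generating function of $DH$ by $(1-s)(1-t)$ gives $u''(l)=\sum_{i'\le i,\,l'\le l}DH(i',l')$. Hence $u''(l)-u''(l-1)=\sum_{i'\le i}DH(i',l)\le0$ for $1\le l\le j$, and $u''$ is nonincreasing on $\{0,\dots,j\}$. Since $j-1\ge d_{i-1}\ge d_i$,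 rows $i-1$ and $i$ of $H$ equal $N$ in columns $j-1$ and $j$, so $u(j-1)=u(j)=0$ and $u'(j)=0$. The numbers $u'(l)=\sum_{l'=0}^lu''(l')$ are the partial sums of a nonincreasing sequence with total $u'(j)=0$; they increase while the terms are positive and then decrease to $0$, so $u'(l)\ge0$ for $0\le l\le j$. Their sum is $u(j)=0$, so all of them vanish. In particular $u(0)=0$, that is, $\min\{N,i+1\}=\min\{N,i\}$ and $i\ge N$. If $i=N$, then $H(N,l)-2H(N-1,l)+H(N-2,l)$ equals $-1$ for $l=0$ and $0$ for $l\ge1$, because $3(N-1)\ge N$; so $DH(N,1)=3>0$ with $(N,1)\in Q(i,j)$, a contradiction. Therefore $i\ge N+1$, rows $i-2,i-1,i$ of $H$ are constant equal to $N$, and $DH(i,j)=0$.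

\smallskip
\emph{Step 3: $j=d+1$, not critical.} By \eqref{eq:DJ},
\begin{equation}\label{eq:dplus}
-DH(i,d+1)=J''(i,d+1)-3J''(i,d).
\end{equation}
As $N<(i+1)T_d$ and $N>0$, the pair $(i,d)$ fails to be critical exactly when $i\ge2$ and $N\le(i-1)T_{d+1}$, or $i\ge1$ and $N\le iT_d$. In the first case $C_{i-2,d+1}=0$, so $\beta(i,d+1)=0$ by Lemma~\ref{lem:A}, and \eqref{eq:dplus} equals $-3J''(i,d)\le0$ by \eqref{eq:J2}. If only the second case applies, then $C_{i-1,d}=0$, so $\beta(i,d+1)=0$ by Lemma~\ref{lem:C}; moreover $(i-1)T_d\le(i-1)T_{d+1}<N\le iT_d\le iT_{d+1}$, and \eqref{eq:dplus} equals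
\[
\big(N-(i-1)T_{d+1}\big)-3\big(N-(i-1)T_d\big)\le-2\big(N-(i-1)T_d\big)<0.
\]
In both cases $DH(i,d+1)\ge0$ and $\pi(i,d+1)=0$.

\smallskip
\emph{Step 4: $j=d+1$, critical.} Let $(i',j')\in Q(i,d+1)$ be different from $(i,d+1)$. If $j'\le d$, then $j'\le d_{i'}$. If $j'=d+1$, then $i'<i$ and $(i'+1)T_d\le iT_d<N$, so again $j'\le d_{i'}$. By \eqref{eq:low}, $DH(i',j')\le0$, and hence $\pi(i,d+1)=\max\{0,-DH(i,d+1)\}$. By \eqref{eq:critical}, $J(i-2,d+1)=J(i-1,d)=J(i-2,d)=0$, so \eqref{eq:dplus} reads $DH(i,d+1)=2J(i-1,d+1)+3J(i,d)-J(i,d+1)$. This is the dimension of the source minus that of the target of the map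
\[
I_{i-1,d+1}^2\oplus I_{i,d}^3\to I_{i,d+1},\qquad(g,f)\mapsto\sum x_kg_k+\sum y_lf_l,
\]
whose kernel is $K_{i,d}(X)$ and whose cokernel has dimension $\beta(i,d+1)$. Therefore
\begin{equation}\label{eq:Kbeta}
\dim K_{i,d}(X)-\beta(i,d+1)=DH(i,d+1).
\end{equation}
For the first kind, $I_{i-1,d+1}=0$, so $K_{i,d}(X)=L_{i,d}(X)$, and
\[
DH(i,d+1)=3\big((i+1)T_d-N\big)-\big((i+1)T_{d+1}-N\big)=(i+1)n-2N.
\]
For the second kind the term $2(iT_{d+1}-N)$ is added, and $DH(i,d+1)=h-4N$. In both cases the hypothesis says $\dim K_{i,d}(X)=\max\{0,DH(i,d+1)\}$, and \eqref{eq:Kbeta} gives $\beta(i,d+1)=\max\{0,-DH(i,d+1)\}=\pi(i,d+1)$, the value in Theorem~\ref{thm:explicit}.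
\end{proof}

\begin{remark}
The hypothesis $N\ge2$ entered only through $3(N-1)\ge N$ in Step 2. For $N=1$ one has $I_X=(x_1,y_1,y_2)$ after a change of coordinates, $DH_X$ has generating function $(1-s)(1-t)^2$, and statement (2) can be read off directly.
\end{remark}

\section{Linear syzygies of points in the plane}\label{sec:plane}

An element $f\in L_d(\emptyset)$ has a geometric meaning. At a point $q$ with $f(q)\ne0$, the vector $f(q)\in\Bbbk^3$ is the coefficient vector of a line, and the relation $\sum y_lf_l=0$ says that this line passes through $q$. So $f$ attaches to a general point a line through it, and $f\in L_d(Z)$ means that $f$ vanishes on $Z$. For $d=1$ we have $n=3$, and $L_1(\emptyset)$ consists of the triples $y\times z$, $z\in\Bbbk^3$; the triple $y\times z$ spans $L_1([z])$ and attaches to $q$ the line through $q$ and $[z]$.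

\begin{proposition}\label{prop:plane}
For $d\ge1$, $m\ge0$ and a general $m$-tuple $Z$ in $\mathbb P^2$, $\dim L_d(Z)=\max\{0,n-2m\}$.
\end{proposition}

We need point sets whose ideals have a prescribed number of linear syzygies, and the Hilbert--Burch theorem produces them. We use it in the following form \cite[Thm.~20.15]{Eisenbud}: if the ideal $\mathfrak a$ of maximal minors of an $r\times(r+1)$ matrix over $R$ has grade at least $2$, then the matrix and the vector of signed minors give a free resolution $0\to R^r\to R^{r+1}\to\mathfrak a\to0$. In the polynomial ring $R$ the grade of an ideal equals its codimension.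

\begin{proof}
The number $n=d(d+2)$ has the parity of $d$. By Lemma~\ref{lem:count}(d)--(f) it suffices to find $Z$ with $|Z|=n/2$ and $L_d(Z)=0$ if $d$ is even, and $Z$ with $|Z|=(n-1)/2$ and $\dim L_d(Z)=1$ if $d$ is odd.

Let $u_1,\dots,u_r\in\{1,2\}$ with $\sum u_k=d$. Choose $2d$ distinct lines in $\mathbb P^2$, no three concurrent, and group their equations into products $\phi_k,\psi_k$ of $u_k$ linear forms each, $1\le k\le r$. Let $\Phi$ be the $r\times(r+1)$ matrix with $\phi_k$ in position $(k,k)$, $\psi_k$ in position $(k,k+1)$ and zeros elsewhere. Deleting column $a$ leaves an upper triangular block with diagonal $\phi_1,\dots,\phi_{a-1}$ and a lower triangular block with diagonal $\psi_a,\dots,\psi_r$. So the maximal minors are $M_a=\prod_{k<a}\phi_k\prod_{k\ge a}\psi_k$ for $1\le a\le r+1$, all of degree $d$. Let $\mathfrak a$ be the ideal they generate and $Z$ its zero set.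

At a point of $Z$ both $M_{r+1}=\prod\phi_k$ and $M_1=\prod\psi_k$ vanish. As no three lines are concurrent, exactly one linear factor $\alpha$ of one $\phi_k$ and one linear factor $\alpha'$ of one $\psi_l$ vanish there. At such an intersection point, $M_a$ vanishes if and only if $a>k$ or $a\le l$, and this holds for all $a$ if and only if $k\le l$. So $Z$ consists of $\sum_{k\le l}u_ku_l=\frac12(d^2+\sum u_k^2)$ distinct points. Locally at each of them $M_{r+1}$ and $M_1$ are $\alpha$ and $\alpha'$ up to units, and these generate the maximal ideal of the point. Hence $\mathfrak a$ defines the reduced scheme $Z$, and its saturation is the ideal of $Z$. Since $Z$ is finite and nonempty, $\mathfrak a$ has grade $2$, and the Hilbert--Burch theorem gives an exact sequence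
\[
0\to\bigoplus_{k=1}^rR(-d-u_k)\to R(-d)^{r+1}\to\mathfrak a\to0 .
\]
So $R/\mathfrak a$ has projective dimension at most $2$, and depth at least $3-2=1$ by the Auslander--Buchsbaum formula. Positive depth means that $\mathfrak a$ is saturated, so $\mathfrak a$ is the ideal of $Z$. In degree $d$ the sequence shows that the $M_a$ form a basis of $I_Z(d)$. In degree $d+1$ it shows that the kernel $L_d(Z)$ of $R_1\otimes I_Z(d)\to R_{d+1}$ has dimension $\#\{k:u_k=1\}$.

For $d=2c$ take $u=(2,\dots,2)$ with $c$ entries: $|Z|=\frac12(4c^2+4c)=n/2$ and $L_d(Z)=0$. For $d=2c+1$ take $u=(1,2,\dots,2)$: $|Z|=\frac12(d^2+1+4c)=2c^2+4c+1=(n-1)/2$ and $\dim L_d(Z)=1$.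
\end{proof}

For odd $d$, a general tuple of $v=(n-1)/2$ points leaves a single element $s_Z$ up to scalar, and one more point in the same plane wastes one of its two conditions on it. In Section~\ref{sec:first} we let one point kill two such elements, living on different fibers, at once. For this their values at the point must be independent, even when the two tuples share many points. For $d=1$ this is the fact that the lines joining a general $q$ to two distinct points differ.

\begin{lemma}\label{lem:E}
Let $d$ be odd, $v=(n-1)/2$ and $0\le2c\le v$. Let $\mathcal U\subseteq(\mathbb P^2)^v$ be the dense open set where $\dim L_d(Z)=1$, and for $Z\in\mathcal U$ let $s_Z$ span $L_d(Z)$. For general $(C,Y,Y',q)\in(\mathbb P^2)^c\times(\mathbb P^2)^{v-c}\times(\mathbb P^2)^{v-c}\times\mathbb P^2$, the tuples $C\cup Y$ and $C\cup Y'$ lie in $\mathcal U$, and the vectors $s_{C\cup Y}(q)$ and $s_{C\cup Y'}(q)$ are linearly independent.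
\end{lemma}

\begin{proof}
The set $\mathcal U$ is dense and open by Proposition~\ref{prop:plane}, Lemma~\ref{lem:usc} and Lemma~\ref{lem:count}(a), and it is invariant under permutations. On $\mathcal U$, $L_d(Z)$ is the kernel of a matrix with $n$ columns and constant rank $n-1$ whose entries are polynomials in the coordinates of $Z$. By Cramer's rule, the signed maximal minors of $n-1$ independent rows give, locally on $\mathcal U$, a generator $s_Z$ with polynomial coefficients. Call nonzero $s,s'\in R_d^3$ \emph{parallel} if all minors $s_ls'_m-s_ms'_l\in R_{2d}$ are zero. This means that $s,s'$ are proportional over the fraction field of $R$, so it is an equivalence relation, and it also means that $s(q),s'(q)$ are dependent for every $q$. Being parallel is a closed condition on $(Z,Z')\in\mathcal U\times\mathcal U$, and independence of $s_Z(q),s_{Z'}(q)$ is an open condition on $(Z,Z',q)$.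

Let $W$ be the dense open set of $(C,Y,Y')$ with $C\cup Y,\ C\cup Y'\in\mathcal U$. Suppose the lemma fails. Then the open subset of the irreducible space $W\times\mathbb P^2$ where the two vectors are independent is empty. By permutation invariance, $s_Z$ and $s_{Z'}$ are then parallel whenever $Z,Z'\in\mathcal U$ have a common subtuple of length $c$. For $Z,Z'\in\mathcal U$ let $Z''$ consist of the first $c$ points of $Z'$ and the first $v-c$ points of $Z$. The map $(Z,Z')\mapsto Z''$ is a coordinate projection, so $Z''\in\mathcal U$ for general $(Z,Z')$. The tuple $Z''$ shares $c$ points with $Z'$ and $v-c\ge c$ points with $Z$; this is where $2c\le v$ is used. So $s_Z$ and $s_{Z'}$ are parallel for general $(Z,Z')$, and by closedness for all $(Z,Z')\in\mathcal U\times\mathcal U$.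

We contradict this by symmetry. For $f\in R_d^3$ and $a,b\in\Bbbk^3$ put $f(a,b)=\sum_lf_l(a)b_l$. Then $\sum y_lf_l=0$ if and only if $f(a,a)=0$ for all $a$. The group $GL_3$ acts by $(\gamma f)(a,b)=f(\gamma^{-1}a,\gamma^{-1}b)$, and $L_d(\gamma Z)=\gamma L_d(Z)$; in particular $\gamma\,\mathcal U=\mathcal U$. Fix $Z\in\mathcal U$ and a vector $\hat q$ representing a point $q$ with $s_Z(\hat q)\ne0$, and let $\lambda\ni q$ be the line defined by $b\mapsto s_Z(\hat q,b)$. If $\gamma\hat q=\hat q$, then $\gamma s_Z$ spans $L_d(\gamma Z)$, and $b\mapsto(\gamma s_Z)(\hat q,b)=s_Z(\hat q,\gamma^{-1}b)$ is nonzero and defines $\gamma\lambda$. Since $\gamma s_Z$ and $s_Z$ are parallel, $\gamma\lambda=\lambda$. But the stabilizer of $\hat q$ acts transitively on the lines through $q$.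
\end{proof}

\section{Critical degrees of the first kind}\label{sec:first}

From now on $p_0,\dots,p_i\in\mathbb P^1$ are distinct points and $\ell_0,\dots,\ell_i\in B_i$ is a Lagrange basis: $\ell_j$ vanishes at $p_{j'}$ for $j'\ne j$, and nowhere else. Every $f\in S_{i,d}^3$ is uniquely $f=\sum_j\ell_jf^{(j)}$ with $f^{(j)}\in R_d^3$, and $f$ vanishes at $(p_j,z)$ if and only if $f^{(j)}(z)=0$. Moreover $\sum_ly_lf_l=0$ if and only if $\sum_ly_lf^{(j)}_l=0$ for all $j$. Hence
\begin{equation}\label{eq:split}
L_{i,d}\Big(\bigcup_j\{p_j\}\times Z_j\Big)\cong\bigoplus_{j=0}^iL_d(Z_j).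
\end{equation}

\begin{example}\label{ex:three}
Let $(i,d)=(1,1)$ and $N=3$, so that the expected dimension of $L_{1,1}$ is $2\cdot3-2\cdot3=0$. On two fibers, the sizes $(1,2)$ give dimension $1+0$ and the sizes $(0,3)$ give $3+0$, so \eqref{eq:split} alone fails. Put one point $[z_j]$ on each fiber and the third point $(p_*,q)$ on a new fiber. Then $f=c_0\ell_0\,(y\times z_0)+c_1\ell_1\,(y\times z_1)$, and vanishing at $(p_*,q)$ forces $c_0=c_1=0$ if $[z_0],[z_1],q$ are not collinear.
\end{example}

For more fibers, an extra point $(p_*,q)$ gives an equation involving all $i+1$ generators. To make it involve only two of them, we put $q$ into the tuples of all other fibers.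

\begin{proposition}\label{prop:first}
Let $i\ge0$, $d\ge1$, $N\ge1$ and $N\ge iT_{d+1}$. Then $\dim L_{i,d}(X)=\max\{0,(i+1)n-2N\}$ for general $N$-tuples $X$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:count}(e) one tuple suffices. For general $Z_j$, \eqref{eq:split} has dimension $\sum_j\max\{0,n-2|Z_j|\}$ by Proposition~\ref{prop:plane}. This is the expected dimension if the sizes $|Z_j|$, with sum $N$, satisfy $2|Z_j|\le n$ for all $j$ or $2|Z_j|\ge n$ for all $j$. If $d$ is even, then $n$ is even and such sizes always exist. If $d$ is odd and $v=(n-1)/2$, they exist unless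
\begin{equation}\label{eq:window}
(i+1)v<N<(i+1)(v+1).
\end{equation}
Assume $d$ odd and \eqref{eq:window}, so that $i\ge1$.

The hypothesis on $N$ is used only to show that $d\ge3i$, which leaves enough room in the tuples. Suppose $d\le3i-1$. Since $2(v+1)=n+1=(d+1)^2$ and $i\ge(d+1)/3$,
\[
2N-2(i+1)(v+1)\ge i(d+2)(d+3)-(i+1)(d+1)^2=i(3d+5)-(d+1)^2\ge\tfrac23(d+1)>0,
\]
contradicting \eqref{eq:window}. So $d\ge3i$ and $v\ge(9i^2+6i-1)/2\ge7i$. Put $r_0=\lfloor(i+1)/2\rfloor\ge1$ and $c=r_0-1$. Then $r_0\le v$ and $2c\le v$.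

Pair the fibers as $\{2l,2l+1\}$ for $0\le l<r_0$; if $i$ is even, the fiber $i$ is unpaired. Take points $q_0,\dots,q_{r_0-1}\in\mathbb P^2$ and $p_*\in\mathbb P^1\setminus\{p_0,\dots,p_i\}$. For $0\le j\le i$ let $Z_j$ consist of all $q_l$ with $j\notin\{2l,2l+1\}$, of which there are at most $r_0\le v$, together with further points, chosen separately for each $j$, so that $|Z_j|=v$. Let
\[
X_0=\bigcup_j\{p_j\}\times Z_j\ \cup\ \{(p_*,q_l):0\le l<r_0\},\qquad|X_0|=(i+1)v+r_0 .
\]
The parameters, namely the $q_l$ and the further points, range over a product of copies of $\mathbb P^2$. For each $j$ the map to $Z_j\in(\mathbb P^2)^v$ is a coordinate projection. For each $l$, the tuples $Z_{2l}$ and $Z_{2l+1}$ share exactly the $c$ parameters $q_{l'}$, $l'\ne l$, and neither involves $q_l$; so the map to (common points, rest of $Z_{2l}$, rest of $Z_{2l+1}$, $q_l$) is a coordinate projection onto the space in Lemma~\ref{lem:E}. Preimages of dense open sets under coordinate projections are dense and open. So for general parameters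 $L_d(Z_j)=\Bbbk s_j$ for all $j$, and $s_{2l}(q_l)$, $s_{2l+1}(q_l)$ are independent for all $l$.

By \eqref{eq:split}, the elements of $L_{i,d}(X_0)$ are the sums $\sum_jc_j\ell_js_j$ with $\sum_jc_j\ell_j(p_*)s_j(q_l)=0$ for all $l$. Since $s_j(q_l)=0$ for $j\notin\{2l,2l+1\}$, the $l$-th condition reads
\[
c_{2l}\,\ell_{2l}(p_*)\,s_{2l}(q_l)+c_{2l+1}\,\ell_{2l+1}(p_*)\,s_{2l+1}(q_l)=0,
\]
and as $\ell_j(p_*)\ne0$ it is equivalent to $c_{2l}=c_{2l+1}=0$. So $\dim L_{i,d}(X_0)=i+1-2r_0\in\{0,1\}$, and this equals $(i+1)(2v+1)-2|X_0|=(i+1)n-2|X_0|$. If $N\le|X_0|$, a subtuple of $X_0$ has the expected dimension by Lemma~\ref{lem:count}(b). If $N>|X_0|$, parts (d) and (c) of that lemma give an $N$-tuple containing $X_0$ with $L_{i,d}=0$.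
\end{proof}

\section{Critical degrees of the second kind}\label{sec:second}

A critical pair of the second kind has $i\ge1$, $d\ge1$ and $(i-1)T_{d+1}<(i+1)T_d$. The last inequality is $(i-1)(d+3)<(i+1)(d+1)$, that is, $d\ge i-1$. The value $N=iT_{d+1}$, where general tuples begin to satisfy $I_{i-1,d+1}=0$, is the natural reference point, and we compare $h/4$ with it by means of
\begin{equation}\label{eq:kappa}
\kappa=4iT_{d+1}-h=(d+2)(3i-d).
\end{equation}
If $\kappa\le0$, the problem reduces to the previous section.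

\begin{proposition}\label{prop:large}
Let $i\ge1$, $d\ge3i$ and $N\le iT_{d+1}$. Then $\dim K_{i,d}(X)=h-4N$ for general $N$-tuples $X$.
\end{proposition}

\begin{proof}
Let $N_1=iT_{d+1}$. A general $N_1$-tuple $X$ has $I_{i-1,d+1}=0$ by Lemma~\ref{lem:indep}, so $K_{i,d}(X)=L_{i,d}(X)$. We have $(i+1)n-2N_1=(d+2)\big((i+1)d-i(d+3)\big)=-\kappa=h-4N_1\ge0$. By Proposition~\ref{prop:first}, $\dim K_{i,d}(X)=h-4N_1$. Apply Lemma~\ref{lem:count}(b) and (e).
\end{proof}

\begin{proposition}\label{prop:middle}
Let $i\ge1$, $d\ge1$ and $i-1\le d\le3i-1$. Then $\dim K_{i,d}(X)=\max\{0,h-4N\}$ for all $N\ge1$ and general $N$-tuples $X$.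
\end{proposition}

The rest of this section proves the proposition for $(i,d)\ne(1,2)$; Section~\ref{sec:cubic} treats $(1,2)$.

\subsection{Grid configurations}

In Example~\ref{ex:small} the forms $g_k$ did not involve $x$, and this transported conditions from one fiber to the other. In general $g_k$ has degree $i-1$ in $x$, so it vanishes on a whole line $\mathbb P^1\times\{q\}$ as soon as that line contains $i$ points of $X$. We therefore take a grid $\{p_0,\dots,p_i\}\times\Gamma$ with $|\Gamma|=T_{d+1}$ and omit one point over each $q\in\Gamma$. This leaves $iT_{d+1}$ points; to reach $N\approx h/4$ we omit a second point over about $\kappa/4$ of the $q$.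

Let $0\le a\le T_{d+1}$ and $m=T_{d+1}-a$. An \emph{assignment with $a$ edges} attaches to each label $q$ of a $T_{d+1}$-tuple $\Gamma$ in $\mathbb P^2$ a subset $\omega(q)\subseteq\{0,\dots,i\}$, with $|\omega(q)|=2$ for $a$ labels and $|\omega(q)|=1$ for the other $m$. Put
\[
X_\omega=\{(p_j,q):q\in\Gamma,\ j\notin\omega(q)\},\qquad|X_\omega|=(i-1)a+im=iT_{d+1}-a .
\]
The two-element sets $\omega(q)$ are the edges of a loopless multigraph on the vertices $0,\dots,i$; let $e_j$ be the degree of $j$. Let $O_j=\{q:\omega(q)=\{j\}\}$, $o_j=|O_j|$, and $Z_j=\{q:j\notin\omega(q)\}$, so that $|Z_j|=T_{d+1}-e_j-o_j$. Finally put $w_j=3e_j+2o_j$ and $\tau=3(d+2)$. Figure~\ref{fig:grid} shows an example.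

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \y in {0,1,2} {\draw[gray] (0.5,-\y) -- (6.5,-\y); \node[left] at (0.5,-\y) {$\{p_{\y}\}\times\mathbb P^2$};}
\foreach \x in {1,...,6} {\node at (\x,0.55) {$q_{\x}$};}
\foreach \x/\y in {1/2,2/1,3/0,4/0,5/1,5/2,6/1,6/2} {\fill (\x,-\y) circle (2.6pt);}
\foreach \x/\y in {1/0,1/1,2/0,2/2,3/1,3/2,4/1,4/2,5/0,6/0} {\draw[fill=white] (\x,-\y) circle (2.6pt);}
\end{tikzpicture}
\caption{A grid configuration of $8$ points (filled) for $(i,d)=(2,1)$, on three fibers over $\mathbb P^1$ and six points $q_1,\dots,q_6$ of $\mathbb P^2$. Omitted grid points are hollow. The columns with two hollow points are the edges $01,02,12,12$ of a multigraph with degrees $(2,3,3)$. Here $(o_0,o_1,o_2)=(2,0,0)$, $(w_0,w_1,w_2)=(10,9,9)$, $\tau=9$, and $\dim K_{2,1}\le1=33-4\cdot8$.}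
\label{fig:grid}
\end{figure}

\begin{lemma}\label{lem:grid}
Let $i,d\ge1$ and let $\omega$ be an assignment with $a$ edges. For general $\Gamma$,
\[
\dim K_{i,d}(X_\omega)\le\sum_{j=0}^i\max\{0,w_j-\tau\},\qquad\text{and}\qquad\sum_{j=0}^i(w_j-\tau)=4a-\kappa=h-4|X_\omega|.
\]
\end{lemma}

\begin{proof}
We have $\sum w_j=6a+2m=4a+2T_{d+1}$ and $2T_{d+1}-(i+1)\tau=(d+2)(d+3-3i-3)=-\kappa$, which with \eqref{eq:kappa} gives the identities.

By Lemma~\ref{lem:indep}, no nonzero form in $R_{d+1}$ vanishes on a general $\Gamma$. Let $(g,f)\in K_{i,d}(X_\omega)$ and $f=\sum\ell_jf^{(j)}$, so that $f^{(j)}\in I_{Z_j}(d)^3$. The map $(g,f)\mapsto(f^{(j)})_j$ is injective. Indeed, if $f=0$, then $g=(x_1c,-x_0c)$ with $c\in S_{i-2,d+1}$ vanishing on $X_\omega$. For $q\in\Gamma$ the binary form $c(\cdot,q)\in B_{i-2}$ has at least $i-1$ zeros, so it is zero. Thus the coefficients of $c$ in $R_{d+1}$ vanish on $\Gamma$, and $c=0$. Next let $q\in O_j$. The binary forms $g_k(\cdot,q)\in B_{i-1}$ vanish at the $i$ points $p_{j'}$, $j'\ne j$,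 so they are zero. Hence $\sum y_lf_l=-\sum x_kg_k$ vanishes at the omitted point $(p_j,q)$, which says that $\sum_ly_lf^{(j)}_l$ vanishes at $q$. Therefore $\dim K_{i,d}(X_\omega)\le\sum_j\dim V_j$, where
\[
V_j=\Big\{\varphi\in I_{Z_j}(d)^3:\ \sum_ly_l\varphi_l\text{ vanishes on }O_j\Big\}.
\]
By Lemma~\ref{lem:usc} it suffices to show, for each $j$ separately, that $\dim V_j\le\max\{0,w_j-\tau\}$ for one choice of $\Gamma$. The labels of $Z_j$ and $O_j$ are disjoint. Choose $Z_j$ general. If $|Z_j|>T_d$, then $I_{Z_j}(d)=0$ and $V_j=0$. Otherwise $b=\dim I_{Z_j}(d)=T_d-|Z_j|=e_j+o_j-(d+2)$. The map $\varphi\mapsto\sum y_l\varphi_l$ on $I_{Z_j}(d)^3$ has kernel $L_d(Z_j)$, of dimension $\epsilon=\max\{0,n-2|Z_j|\}$ by Proposition~\ref{prop:plane}, and an image $W\subseteq R_{d+1}$ of dimension $3b-\epsilon$. By Lemma~\ref{lem:indep} applied to $W$, for general $O_j$,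
\[
\dim V_j=\epsilon+\max\{0,3b-\epsilon-o_j\}=\max\{0,\ n-2|Z_j|,\ 3b-o_j\}.
\]
Now $3b-o_j=w_j-\tau$, and $n-2|Z_j|=3T_d-3T_{d+1}+2(e_j+o_j)=2(e_j+o_j)-\tau\le w_j-\tau$.
\end{proof}

\subsection{Balancing the fibers}

Let $i,d$ be as in Proposition~\ref{prop:middle}, so $\kappa>0$. By \eqref{eq:kappa}, $\lfloor h/4\rfloor=iT_{d+1}-a_-$ and $\lceil h/4\rceil=iT_{d+1}-a_+$ with $a_-=\lceil\kappa/4\rceil$, $a_+=\lfloor\kappa/4\rfloor$. Since $i\le d+1$, we have $3i-d\le2d+3$ and $\kappa/4\le(d+2)(2d+3)/4<T_{d+1}$, so $0\le a_\pm\le T_{d+1}$. By Lemmas~\ref{lem:grid} and~\ref{lem:count}(e),(f), it suffices to find an assignment with $a_-$ edges and all $w_j\ge\tau$, and one with $a_+$ edges and all $w_j\le\tau$. Let $a\in\{a_-,a_+\}$, $r=i+1$ and $\sigma=4a-\kappa$, so that $0\le\sigma\le3$ for $a_-$ and $-3\le\sigma\le0$ for $a_+$. The total slack $|\sigma|$ is small, so nearly all $w_j$ must equal $\tau$; since $w_j\equiv e_j$ and $\tau\equiv d\pmod2$, nearly all degrees must have the parity of $d$.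

\begin{lemma}\label{lem:degrees}
Suppose there are integers $e_0,\dots,e_i\ge0$ with $\sum e_j=2a$ and $\max e_j\le\min\{a,d+2\}$ such that $t=\#\{j:e_j\not\equiv d\pmod2\}$ satisfies $t\le|\sigma|$. Then the required assignment exists.
\end{lemma}

\begin{proof}
List $2a$ half-edges in consecutive blocks of lengths $e_0,\dots,e_i$ and join position $k$ to position $k+a$ for $1\le k\le a$. Blocks have length at most $a$, so no loop arises, and we obtain a loopless multigraph with degrees $e_j$. It remains to choose $o_j\ge0$ with sum $m$. The numbers $\tau-3e_j$ are nonnegative, exactly $t$ of them are odd, and $2m=r\tau-6a+\sigma$ by the identity in Lemma~\ref{lem:grid}. For $a=a_-$ we have $\sum_j\lceil(\tau-3e_j)/2\rceil=(r\tau-6a+t)/2\le m$, so we can choose $o_j\ge\lceil(\tau-3e_j)/2\rceil$, and then $w_j\ge\tau$. For $a=a_+$ we have $\sum_j\lfloor(\tau-3e_j)/2\rfloor=(r\tau-6a-t)/2\ge m\ge0$, so we can choose $0\le o_j\le\lfloor(\tau-3e_j)/2\rfloor$, and then $w_j\le\tau$.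
\end{proof}

\begin{lemma}\label{lem:exist}
If $(i,d)\ne(1,2)$, integers $e_j$ as in Lemma~\ref{lem:degrees} exist for both $a_-$ and $a_+$.
\end{lemma}

\begin{proof}
We use two estimates. First, $2\lceil x/3\rceil\le x$ for integers $x\ge2$: the left side is $2$ for $x=2,3$ and at most $2(x+2)/3\le x$ for $x\ge4$. Second, because $i\le d+1$,
\begin{equation}\label{eq:room}
2r(d+2)-\kappa=(d+2)(d+2-i)\ge d+2 .
\end{equation}

\emph{Case $i=1$.} Then $d\le2$, so $d=1$ and $\kappa=6$. For $a_-=2$, $\sigma=2$, take degrees $(2,2)$, with $t=2$. For $a_+=1$, $\sigma=-2$, take $(1,1)$, with $t=0$. These are the configurations of Example~\ref{ex:small}.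

\emph{Case $i\ge2$, $d$ even.} Here $\kappa$ and $\sigma$ are even. We claim $a\ge2$. Otherwise $\kappa\le7$, and $d+2\ge4$ is an even divisor of $\kappa$, so $\kappa=d+2\in\{4,6\}$ and $3i-d=1$; this gives $i=1$ or $3i=5$, both excluded. Take $e_j=2c_j$ with $\sum c_j=a$ and $c_j\in\{\lfloor a/r\rfloor,\lceil a/r\rceil\}$. Then $t=0$, and $\max e_j\le2\lceil a/3\rceil\le a$ since $r\ge3$. The bound $\max e_j\le d+2$ follows from $a/r\le(d+2)/2$, that is, $\kappa+\sigma\le2r(d+2)$, which holds by \eqref{eq:room} since $\sigma\le2$.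

\emph{Case $i\ge2$, $d$ odd.} Now $\sigma\equiv\kappa\equiv3i-d\equiv r\pmod2$. Let $t_0\in\{0,1\}$ with $t_0\equiv r\pmod2$; then $t_0\le|\sigma|$. Put $A=a-(r-t_0)/2=a-\lfloor r/2\rfloor$. We first check $A\ge0$. With $\eta=3i-d\in[1,2i+1]$, the function $\kappa=(3i+2-\eta)\eta$ is concave in $\eta$, so $\kappa\ge\min\{3i+1,(i+1)(2i+1)\}=3i+1\ge2r$ and $a\ge\lfloor\kappa/4\rfloor\ge\lfloor r/2\rfloor$. Take $e_j=\varepsilon_j+2c_j$, where $\varepsilon_j=0$ for $t_0$ vertices and $\varepsilon_j=1$ for the others, $\sum c_j=A$, $c_j\in\{\lfloor A/r\rfloor,\lceil A/r\rceil\}$, and the vertex with $\varepsilon_j=0$, if there is one, receives $\lceil A/r\rceil$. Then $\sum e_j=2a$ and $t=t_0$.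

For $\max e_j\le d+2$ it suffices that $A/r\le(d+1)/2$, which is an integer. This is equivalent to $2a+t_0\le r(d+2)$, and so to $\sigma+2t_0\le2r(d+2)-\kappa$. By \eqref{eq:room} it suffices that $\sigma+2t_0\le d+2$. If $\sigma\le0$ or $t_0=0$, the left side is at most $2$, as $\sigma$ is even when $t_0=0$. If $\sigma>0$ and $t_0=1$, it is at most $5$, which settles $d\ge3$; for $d=1$ we have $i\le2$, so $i=2$, $\kappa=15$, $\sigma=1$, and $3\le3$.

For $\max e_j\le a$, let first $t_0=0$. Then $r\ge4$ and $a\ge A+2$. If $A=0$ the maximum is $1$; if $A\ge1$ it is at most $1+2\lceil A/4\rceil\le1+(A+3)/2\le A+2$. Let now $t_0=1$. Then $r\ge3$ and $a\ge A+1$. If $A=0$ the maximum is $1$. If $A=1$ it is $2$, because only the vertex with $\varepsilon_j=0$ has $c_j=1$. If $A\ge2$ it is at most $1+2\lceil A/3\rceil\le1+A$.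
\end{proof}

This proves Proposition~\ref{prop:middle} for $(i,d)\ne(1,2)$.

\section{Nine points and a plane cubic}\label{sec:cubic}

For $(i,d)=(1,2)$ we have $h=36$, $\kappa=4$, $a_\pm=1$, $\sigma=0$ and $\tau=12$. The only graph is a single edge on two vertices, so both $w_j=3+2o_j$ are odd, while we would need $w_0=w_1=12$. As in Example~\ref{ex:three}, we move one point to a third fiber. By Lemma~\ref{lem:count}(e),(f), the following lemma completes the proof of Proposition~\ref{prop:middle}.

\begin{lemma}\label{lem:cubic}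
There is a $9$-tuple $X$ with $K_{1,2}(X)=0$.
\end{lemma}

\begin{proof}
The forms $g_k$ are now plane cubics through the nine projections to $\mathbb P^2$. We choose these on a smooth cubic and use its group law to control the relations. Let $E=V(G)\subset\mathbb P^2$ be the smooth cubic $y^2z+yz^2=x^3$ if $\operatorname{char}\Bbbk\ne3$ and $y^2z=x^3-xz^2$ if $\operatorname{char}\Bbbk=3$, where $x,y,z$ denote $y_0,y_1,y_2$. The form $G$ is irreducible. Take the flex $[0:1:0]$ as origin of the group law. Recall that a curve of degree $e$ not containing $E$ then cuts on $E$ a divisor of degree $3e$ whose points, counted with multiplicity, sum to $0$ in the group.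

Choose $4$-tuples $Z_0,Z_1$ and a point $q$ on $E$. For $k=0,1$ let $\sigma_k\in E$ be the sum of the points of $Z_k$ and $\xi_k=-\sigma_k-q$. We require that the nine points be distinct, that no three points of $Z_k$ be collinear, and that
\[
\xi_k\notin Z_k\cup\{q\},\qquad\sigma_0\ne\sigma_1,\qquad\sigma_0+\sigma_1+q\ne0 .
\]
Each excluded coincidence is an equation in the group $E$ in which some one of the nine points occurs with coefficient $\pm1$, so it fails for all but one position of that point. Thus the requirements are nonempty open conditions on the irreducible variety $E^9$ and can be met together. A cubic form through the nine points that is not a multiple of $G$ would cut exactly these points on $E$, against the last condition. So every such form is a multiple of $G$.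

Let $p_0,p_1,p_*\in\mathbb P^1$ be distinct, scale $\ell_0,\ell_1\in B_1$ so that $\ell_0(p_*)=\ell_1(p_*)=1$, and put
\[
X=\{p_0\}\times Z_0\ \cup\ \{p_1\}\times Z_1\ \cup\ \{(p_*,q)\}.
\]
Let $(g,f)\in K_{1,2}(X)$ and $f=\ell_0f^{(0)}+\ell_1f^{(1)}$. Then $f^{(k)}\in I_{Z_k}(2)^3$ and $f^{(0)}(q)+f^{(1)}(q)=0$. The $g_k\in R_3$ are multiples of $G$, so $\sum y_lf_l$ is $G$ times a linear form in $x_0,x_1$, and $\sum_ly_lf^{(k)}_l=\lambda_kG$ with $\lambda_0,\lambda_1\in\Bbbk$.

Four points, no three collinear, impose independent conditions on conics, since any one of them can be avoided by a pair of lines through the other three. So $\dim I_{Z_k}(2)=2$. Two independent members of this pencil are coprime: otherwise the pencil would consist of a fixed line times the lines through one point, and the fixed line would contain three points of $Z_k$. By B\'ezout's theorem the base locus of the pencil is exactly $Z_k$. As $q\notin Z_k$, we can choose a basis $\alpha_k,\alpha_k'$ of $I_{Z_k}(2)$ with $\alpha_k(q)=0$, $\alpha_0'(q)=1$,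 $\alpha_1'(q)=-1$. Write $f^{(k)}=\alpha_k\mathbf u_k+\alpha'_k\mathbf u'_k$ with $\mathbf u_k,\mathbf u_k'\in\Bbbk^3$. The condition at $q$ says $\mathbf u_0'=\mathbf u_1'$. Let $m_0,m_1,\nu\in R_1$ be the linear forms with coefficient vectors $\mathbf u_0,\mathbf u_1,\mathbf u'_0$. Then
\begin{equation}\label{eq:cubic}
\alpha_0m_0+\alpha_0'\nu=\lambda_0G,\qquad\alpha_1m_1+\alpha_1'\nu=\lambda_1G .
\end{equation}

Suppose $\lambda_0\lambda_1\ne0$. Then $\nu\ne0$, as $G$ is irreducible. Evaluating \eqref{eq:cubic} at $q$ gives $\nu(q)=0$. The conic $\alpha_k$ passes through the five distinct points $Z_k\cup\{q\}$ of $E$, so it cuts the divisor $Z_k+q+\xi_k$ and $\alpha_k(\xi_k)=0$. Since $\xi_k$ is not a base point, $\alpha_k'(\xi_k)\ne0$, and \eqref{eq:cubic} gives $\nu(\xi_k)=0$. As $\xi_k\ne q$, the line $\nu$ cuts on $E$ the divisor with points $q$, $\xi_k$ and $-q-\xi_k=\sigma_k$. Comparing $k=0$ with $k=1$ gives $\sigma_1\in\{\xi_0,\sigma_0\}$, that is, $\sigma_0+\sigma_1+q=0$ or $\sigma_0=\sigma_1$. Both are excluded.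

So $\lambda_k=0$ for some $k$. Then $\alpha_k$ divides $\alpha_k'\nu$, and coprimality gives $\nu=0$ and $m_k=0$. The other identity becomes $\alpha_{1-k}m_{1-k}=\lambda_{1-k}G$, and irreducibility of $G$ gives $m_{1-k}=0$. Hence $f=0$, and $x_0g_0+x_1g_1=0$ with $g_0,g_1\in R_3$ gives $g=0$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:explicit}]
Let $N\ge2$ and let $(i,d)$, $d=d_i$, be one of the finitely many critical pairs; recall $d\ge1$. If it is of the first kind, Proposition~\ref{prop:first} gives a dense open set of $N$-tuples on which $L_{i,d}$ has the expected dimension. If it is of the second kind, then $i\ge1$, $d\ge i-1$ and $N<iT_{d+1}$, so Proposition~\ref{prop:large} (for $d\ge3i$) or Proposition~\ref{prop:middle} (for $d\le3i-1$) gives a dense open set on which $K_{i,d}$ has the expected dimension. Let $U$ be the intersection of these sets with the dense open set of Lemma~\ref{lem:generic}. It is dense and open, and Proposition~\ref{prop:reduction}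 applies to every $X$ in $U$ and every $(i,j)>(0,0)$. Finally $\beta_{1,(0,0)}=0$, in agreement with $0<d_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}]
Suppose $i-2\le d\le3i$. If $d\ge1$ and $i-1\le d\le3i-1$, this is Proposition~\ref{prop:middle}. The remaining pairs are $d=3i$, $d=i-2$, and $(i,d)=(1,0)$. By Lemma~\ref{lem:count}(e),(f) it suffices to treat $N=\lfloor h/4\rfloor$ and $N=\lceil h/4\rceil$.

If $d=3i$, then $\kappa=0$, $h/4=iT_{d+1}$, and Proposition~\ref{prop:large} applies.

If $d=i-2$, then \eqref{eq:nh} gives $h=2(d+1)(d+2)(d+3)$, so $h/4=(i+1)T_d=(i-1)T_{d+1}$. A general tuple of $h/4$ points has $I_{i,d}=0$ and $I_{i-2,d+1}=0$ by Lemma~\ref{lem:indep}. For $(g,f)\in K_{i,d}(X)$ we get $f=0$, and then $g=(x_1c,-x_0c)$ with $c\in I_{i-2,d+1}=0$ by Lemma~\ref{lem:A}.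

If $(i,d)=(1,0)$, then $h=6$. For $N=1$ we have $C_{0,0}=0$, so $I_{0,1}^2\oplus I_{1,0}^3\to I_{1,1}$ is onto by Lemma~\ref{lem:C}, and $\dim K_{1,0}(X)=4+3-5=2=h-4$. For $N=2$ and general $X$ we have $I_{1,0}=0$, so $f=0$, and $g=0$ because $S_{-1,1}=0$.

Outside the range, one of two subspaces of $K_{i,d}(X)$, on which a point imposes fewer than four conditions, outgrows the expected dimension. Let $d>3i$ and $N=iT_{d+1}+1$. For every $N$-tuple $X$, Lemma~\ref{lem:count}(a) gives
\[
\dim K_{i,d}(X)\ge\dim L_{i,d}(X)\ge(i+1)n-2N=(d+2)(d-3i)-2\ge d>0,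
\]
while $h-4N=(d+2)(d-3i)-4$ is smaller. Let $d<i-2$ and $N=(i+1)T_d+1$. The Koszul relations $(x_1c,-x_0c,0,0,0)$ with $c\in I_{i-2,d+1}$ lie in $K_{i,d}(X)$, so
\[
\dim K_{i,d}(X)\ge(i-1)T_{d+1}-N=(d+2)(i-d-2)-1>0,
\]
while $h-4N=(i-1)T_{d+1}-(i+1)T_d-4=(d+2)(i-d-2)-4$ is smaller. In both cases $\dim K_{i,d}(X)>\max\{0,h-4N\}$ for every $N$-tuple $X$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BBDGSS}
Isidora Bailly-Hall, Christine Berkesch, Karina Dovgodko, Sean Guan, Saisudharshan Sivakumar, Jishi Sun,
\emph{On virtual resolutions of points in a product of projective spaces},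
arXiv:2402.12495 (2024).

\bibitem{Eisenbud}
Eisenbud, \emph{Commutative Algebra}.

\end{thebibliography}
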